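\title{Non-Adjacent Pnueli Modalities Add No Expressive Power to EMITL}

\begin{abstract}
We compare two metric temporal logics with automaton modalities over finite pointwise timed words, both with future and past. A modality of EMITL bounds the time distance to a single position by a non-punctual interval. A modality of PnEMTL bounds the distances to several positions at once, all measured from the current position and linked by regular conditions. We prove that the non-adjacent fragment of PnEMTL is exactly as expressive as EMITL. The translation is effective, preserves pure-future and pure-past formulas, and uses only the intervals $[0,c]$, $[0,c)$, $[0,\infty)$ and $(0,\infty)$. The proof replaces the time thresholds, one at a time, by positions that EMITL can find by bounded counting. We also show that non-adjacency is exactly the condition on a set of intervals under which future PnEMTL modalities over EMITL formulas stay within EMITL.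
\end{abstract}

\section{Two logics and a question}\label{sec:intro}

\subsection{Timed words and automaton modalities}

Let $\mathbb N=\{0,1,2,\dots\}$ and let $\Sigma$ be a finite set of propositions. A \emph{timed word} over $\Sigma$ is a finite sequence $\rho=(\sigma_1,\tau_1)\cdots(\sigma_m,\tau_m)$ with $\sigma_j\subseteq\Sigma$ and real timestamps $0\le\tau_1\le\tau_2\le\dots\le\tau_m$. Formulas are evaluated at \emph{pointed} timed words $\rho,i$ with $i\in\{1,\dots,m\}$, and two formulas over $\Sigma$ are \emph{equivalent} ($\equiv$) if they hold at the same pointed timed words over $\Sigma$. An \emph{interval} is a non-empty interval of $\mathbb R_{\ge0}$ with endpoints in $\mathbb N\cup\{\infty\}$; it is \emph{punctual} if it has the form $[c,c]$.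

Both logics below let a finite automaton read a stretch of the word. What it reads at a position is the set of formulas, from a given finite set $S$, that hold there. Write $w_p\in2^S$ for the set of formulas of $S$ true at $\rho,p$, and put
\[
\mathrm{Seg}^+(\rho,x,y,S)=w_xw_{x+1}\cdots w_y\ \ (x\le y),\qquad
\mathrm{Seg}^-(\rho,x,y,S)=w_xw_{x-1}\cdots w_y\ \ (x\ge y).
\]
In both logics a proposition $a$ holds at $\rho,i$ if $a\in\sigma_i$, the connectives $\wedge,\neg$ have their usual meaning, and $\vee$ is the usual abbreviation.

\begin{definition}[EMITL]
The formulas of EMITL (Wilke's Extended MITL, here pointwise, with future and past) over $\Sigma$ are given by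
\[
\varphi::=a\mid\varphi\wedge\varphi\mid\neg\varphi\mid\mathcal F_I(A)(S)\mid\mathcal P_I(A)(S),
\]
where $a\in\Sigma$, $I$ is a non-punctual interval, $S$ is a finite set of EMITL formulas over $\Sigma$, and $A$ is a nondeterministic finite automaton (NFA) over $2^S$.
\begin{itemize}
\item $\rho,i\models\mathcal F_I(A)(S)$ iff there is $j\ge i$ with $\tau_j-\tau_i\in I$ and $\mathrm{Seg}^+(\rho,i,j,S)\in L(A)$.
\item $\rho,i\models\mathcal P_I(A)(S)$ iff there is $j\le i$ with $\tau_i-\tau_j\in I$ and $\mathrm{Seg}^-(\rho,i,j,S)\in L(A)$.
\end{itemize}
\end{definition}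

\begin{definition}[PnEMTL]
The formulas of PnEMTL (Pnueli Extended Metric Temporal Logic) over $\Sigma$ are given by
\[
\varphi::=a\mid\varphi\wedge\varphi\mid\neg\varphi\mid\mathcal F^k_{I_1,\dots,I_k}(A_1,\dots,A_{k+1})(S)\mid\mathcal P^k_{I_1,\dots,I_k}(A_1,\dots,A_{k+1})(S),
\]
where $a\in\Sigma$, $k\ge1$, the $I_g$ are intervals, $S$ is a finite set of PnEMTL formulas over $\Sigma$, and each $A_g$ is an NFA over $2^S$.
\begin{itemize}
\item $\rho,i\models\mathcal F^k_{I_1,\dots,I_k}(A_1,\dots,A_{k+1})(S)$ iff there are $i=i_0\le i_1\le\dots\le i_k\le m$ such that $\tau_{i_g}-\tau_i\in I_g$ and $\mathrm{Seg}^+(\rho,i_{g-1},i_g,S)\in L(A_g)$ for $1\le g\le k$, and $\mathrm{Seg}^+(\rho,i_k,m,S)\in L(A_{k+1})$.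
\item $\rho,i\models\mathcal P^k_{I_1,\dots,I_k}(A_1,\dots,A_{k+1})(S)$ iff there are $i=i_0\ge i_1\ge\dots\ge i_k\ge 1$ such that $\tau_i-\tau_{i_g}\in I_g$ and $\mathrm{Seg}^-(\rho,i_{g-1},i_g,S)\in L(A_g)$ for $1\le g\le k$, and $\mathrm{Seg}^-(\rho,i_k,1,S)\in L(A_{k+1})$.
\end{itemize}
\end{definition}

A set $\mathcal I$ of intervals is \emph{non-adjacent} if for all $I_1,I_2\in\mathcal I$, not necessarily distinct, $\sup I_1=\inf I_2$ implies $\sup I_1=0$. In other words, no positive number is both an upper and a lower endpoint in $\mathcal I$; in particular $[c,c]$ with $c>0$ is excluded, while $[0,0]$ is allowed. \emph{Non-adjacent PnEMTL} (NA-PnEMTL) is the fragment of PnEMTL in which, for every modality occurring in the formula, also inside the sets $S$, the set $\{I_1,\dots,I_k\}$ is non-adjacent.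

We describe automata by the languages they accept, and use freely that regular languages are effectively closed under Boolean operations and under images and inverse images of letter-to-letter maps. If $S\subseteq S'$, the \emph{$S$-part} of a word over $2^{S'}$ is obtained by intersecting each letter with $S$. Over any alphabet, $A_{\rm all}$ accepts all non-empty words and $A_{\rm two}$ accepts the words of length $2$; for a formula $s$, the automaton $A_s$ accepts the words whose last letter contains $s$. The formulas $\mathcal F_{[0,\infty)}(A_{\rm all})(\emptyset)$ and $\mathcal F^1_{[0,\infty)}(A_{\rm all},A_{\rm all})(\emptyset)$ hold everywhere, and so do their past analogs; $\top$ denotes whichever of them lies in the fragment at hand. Nothing is lost by excluding empty intervals, since a modality with an empty interval would be equivalent to $\neg\top$.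

\begin{example}\label{ex:basic}
Three EMITL formulas will be used throughout. The formula $\mathcal F_I(A_{\rm two})(\emptyset)$ holds at $p$ iff $p<m$ and $\tau_{p+1}-\tau_p\in I$. Hence
\[
\mathsf{last}:=\neg\mathcal F_{[0,\infty)}(A_{\rm two})(\emptyset),\qquad
\mathsf{end}:=\mathsf{last}\vee\mathcal F_{(0,\infty)}(A_{\rm two})(\emptyset)
\]
hold, respectively, exactly at $p=m$, and exactly at those $p$ with $p=m$ or $\tau_{p+1}>\tau_p$, that is, at the last position of each timestamp. For $j\ge i$ we have $\tau_j>\tau_i$ iff $\tau_{p+1}>\tau_p$ for some $i\le p<j$, so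
\begin{equation}\label{eq:end}
\tau_j>\tau_i\iff\text{some position in }\{i,\dots,j-1\}\text{ satisfies }\mathsf{end}.
\end{equation}
Finally, let $S$ be a finite set of EMITL formulas and $L$ a regular language over $2^S$. Let $A$ accept the words over $2^{S\cup\{\mathsf{last}\}}$ whose $S$-part is in $L$ and whose last letter contains $\mathsf{last}$. Then
\[
\mathsf{suffix}_{L,S}:=\mathcal F_{[0,\infty)}(A)(S\cup\{\mathsf{last}\})
\]
holds at $p$ iff $\mathrm{Seg}^+(\rho,p,m,S)\in L$.
\end{example}

\subsection{The question}

A logic $\mathcal L_2$ is \emph{at least as expressive} as $\mathcal L_1$ if, for every finite $\Sigma$, every $\mathcal L_1$ formula over $\Sigma$ has an equivalent $\mathcal L_2$ formula over $\Sigma$. It is \emph{strictly more expressive} if, in addition, for some finite $\Sigma$ some $\mathcal L_2$ formula over $\Sigma$ has no equivalent $\mathcal L_1$ formula over $\Sigma$. The following question comes from the work of Krishna, Madnani, Mazo and Pandya~\cite{KMMP}: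
\begin{quote}
Is non-adjacent PnEMTL strictly more expressive than EMITL?
\end{quote}

To see what is at stake, evaluate at a position $i$ with timestamp $t$. An EMITL modality compares one later timestamp with $t$, and cannot ask for the distance to be exactly $c$. A PnEMTL modality compares $k$ later timestamps with $t$. For $k=1$, a non-punctual $I$ and a set $S$ of EMITL formulas this is nothing new: $\mathcal F^1_I(A_1,A')(S)$ is equivalent to $\mathcal F_I(A)(S\cup\{\chi\})$, where $\chi=\mathsf{suffix}_{L(A'),S}$ and $A$ accepts the words whose $S$-part is in $L(A_1)$ and whose last letter contains $\chi$. For $k=2$ two adjacent intervals can recover a kind of punctuality. The formula $\mathcal F^2_{(0,1),(1,2)}(A_a,A_{\rm two},A_{\rm all})(\{a\})$ asks for consecutive positions on either side of time $t+1$, and so it tests the letter of the last position before $t+1$. Non-adjacency forbids this, and the question is whether anything else remains.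

Some non-adjacent modalities split into independent constraints. The property ``an $a$ by time $t+1$, and at or after it a $b$ by time $t+2$'' is the conjunction of ``an $a$ by time $t+1$'' and ``an $a$ and then a $b$, by time $t+2$'', because the first $a$ from position $i$ on is always the best witness. Now consider
\begin{equation}\label{eq:psi0}
\psi_0=\mathcal F^2_{(1,2),(1,2)}(A_a,A_b,A_{\rm all})(\{a,b\}):
\end{equation}
an $a$, and at or after it a $b$, both at times in $(t+1,t+2)$. A conjunction of two modalities forgets the order of $a$ and $b$. A single modality $\mathcal F_{(1,2)}$ aimed at the $b$ does not tell its automaton when time $t+1$ has passed. A modality nested under the $a$ measures the time of $b$ from the $a$ and not from $t$. One is led to guess that $\psi_0$ has no EMITL equivalent and that the answer is yes. The answer is no.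

\begin{theorem}\label{thm:main}
For every finite $\Sigma$, every NA-PnEMTL formula over $\Sigma$ has an equivalent EMITL formula over $\Sigma$, and conversely. Moreover:
\begin{enumerate}
\item[(a)] the translations are effective;
\item[(b)] the EMITL formula can be chosen using only intervals of the forms $[0,c]$ and $[0,c)$ with $c\in\mathbb N_{\ge1}$, $[0,\infty)$ and $(0,\infty)$;
\item[(c)] formulas using only $\mathcal F$-modalities (resp.\ only $\mathcal P$-modalities) translate into EMITL formulas with the same restriction.
\end{enumerate}
In particular, NA-PnEMTL is not strictly more expressive than EMITL.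
\end{theorem}

The second result is not needed for the answer. It shows that the hypothesis of non-adjacency cannot be weakened.

\begin{theorem}\label{thm:exact}
Let $\mathcal I$ be a finite set of intervals. Then every formula $\mathcal F^k_{I_1,\dots,I_k}(A_1,\dots,A_{k+1})(S)$ with all $I_g\in\mathcal I$ and $S$ a finite set of EMITL formulas (over any finite $\Sigma$) is equivalent to an EMITL formula if and only if $\mathcal I$ is non-adjacent.
\end{theorem}

Section~\ref{sec:example} translates $\psi_0$ by hand. Section~\ref{sec:reduction} reduces Theorem~\ref{thm:main} to a statement about regular languages of labeled words, Proposition~\ref{prop:mono}, which Section~\ref{sec:mono} proves. Section~\ref{sec:exact} proves Theorem~\ref{thm:exact}.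

\section{An \texorpdfstring{$a$}{a} and then a \texorpdfstring{$b$}{b} between times 1 and 2}\label{sec:example}

Fix $\rho,i$ and let $t=\tau_i$. Since timestamps do not decrease, $\psi_0$ of \eqref{eq:psi0} holds at $i$ iff there are $j_1\le j_2$ with $a\in\sigma_{j_1}$, $b\in\sigma_{j_2}$, $\tau_{j_1}>t+1$ and $\tau_{j_2}<t+2$. For $p\le y+1$ let $s_p(y)$ record the progress of the pattern ``$a$, then $b$'' on the positions $p,\dots,y$: it is $2$ if there are $p\le j_1\le j_2\le y$ with $a\in\sigma_{j_1}$ and $b\in\sigma_{j_2}$, it is $0$ if no $a$ occurs in $p,\dots,y$, and it is $1$ otherwise. Let $p^*-1$ be the last position with timestamp at most $t+1$, and $z\ge p^*-1$ the last position with timestamp less than $t+2$. Then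
\[
\rho,i\models\psi_0\iff s_{p^*}(z)=2 .
\]
The obstacle is $p^*$: an automaton that runs from $i$ toward time $t+2$ does not see it. We shall move the starting point from $p^*$ back to a position that the automaton does see, without changing the value at $z$. Two properties of $s$ make this possible.
\begin{itemize}
\item \emph{Monotonicity:} $s_p(y)\ge s_{p+1}(y)$, since a longer stretch contains whatever a shorter one contains.
\item \emph{Determinism:} $s_p(y+1)$ is a function of $s_p(y)$ and $\sigma_{y+1}$; thus $s_p$ is the run of a three-state deterministic automaton started at $p$. Once $s_p(y)=s_{p+1}(y)$, the two runs agree at all later positions.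
\end{itemize}
Call a position $p$ \emph{critical} if $s_p(y)\ne s_{p+1}(y)$ for all $y\ge p$ with $\tau_y<\tau_p+1$: dropping $p$ from the stretch makes a difference that lasts for one time unit. For instance, a position without $a$ is never critical, and neither is an $a$ at $p$ followed, less than one unit later, by an $a$ at $y$ with no $b$ in $p,\dots,y-1$. Being critical is expressed by $\mathsf{crit}:=\neg\mathcal F_{[0,1)}(B)(\{a,b\})$, where $B$ accepts the words on which the runs started at the first and at the second letter end in the same state.

\emph{There are at most four critical positions in $i,\dots,p^*-1$.} Their timestamps lie in $[t,t+1)\cup[t+1,t+2)$. Take one of these windows, $[u,u+1)$, and let $z'$ be the last position with $\tau_{z'}<u+1$. A critical $p\ge i$ with $\tau_p$ in the window satisfies $z'\ge p$ and $\tau_{z'}<\tau_p+1$, so $s_p(z')>s_{p+1}(z')$. The sequence $s_i(z')\ge s_{i+1}(z')\ge\cdots$ takes values in $\{0,1,2\}$ and drops at most twice. So each window contains at most two critical positions.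

\emph{The start may be moved back to just after the last critical position.} Let $p_1<p_2<\cdots$ be the critical positions from $i$ on, put $p_0=i-1$, and let $n\le4$ be the number of critical positions in $i,\dots,p^*-1$. Each $p$ with $p_n<p<p^*$ is not critical, so $s_p(y)=s_{p+1}(y)$ for some $y\ge p$ with $\tau_y<\tau_p+1\le t+2$. Then $y\le z$, and $s_p(z)=s_{p+1}(z)$ by determinism. Chaining these equalities gives $s_{p_n+1}(z)=s_{p^*}(z)$.

Unlike $p^*$, the position $p_n$ is visible to an automaton once $n$ is known, and $n$ is found by counting. Let $S=\{a,b,\mathsf{crit}\}$, $C_0=\top$, and for $n\ge1$ let $C_n=\mathcal F_{[0,1]}(B_n)(S)$, where $B_n$ accepts the words whose last letter is the $n$-th letter containing $\mathsf{crit}$; it says that at least $n$ critical positions lie in $i,\dots,p^*-1$. Let $\varphi_n=\mathcal F_{[0,2)}(D_n)(S)$, where $D_n$ accepts the words in which the pattern ``$a$, then $b$'' occurs strictly after the $n$-th letter containing $\mathsf{crit}$ (anywhere, if $n=0$); it says that $s_{p_n+1}(z)=2$. Therefore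
\[
\psi_0\equiv\bigvee_{n=0}^{4}\bigl(C_n\wedge\neg C_{n+1}\wedge\varphi_n\bigr).
\]
The two time constraints have been separated: $C_n$ deals with the threshold $1$, and $\varphi_n$ with the threshold $2$.

The general proof follows this pattern, with four changes. The order $0<1<2$ becomes inclusion of residual languages, and non-adjacency is what supplies monotonicity. The automaton also reads the positions before the threshold, so criticality depends on the state in which a position is reached. Open and closed endpoints force us to treat positions exactly at the threshold separately, and so to move over all positions with the same timestamp together. And several thresholds are removed by induction, the smallest first.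

\section{Reduction to monotone languages}\label{sec:reduction}

\subsection{Replacement and mirror images}

Two routine facts allow an induction on formulas that treats one future modality at a time.

\begin{lemma}[Replacement]\label{lem:replace}
Suppose each $s\in S$ is equivalent to a formula $s'$, and let $S'=\{s':s\in S\}$. Every modality over $S$ is equivalent to a modality over $S'$ of the same type and with the same intervals.
\end{lemma}

\begin{proof}
Define $\pi:2^{S'}\to2^S$ by $\pi(T)=\{s\in S:s'\in T\}$. If $w_p$ and $w'_p$ are the sets of formulas of $S$ and $S'$ true at $p$, then $s\in\pi(w'_p)$ iff $s'$ holds at $p$ iff $s\in w_p$, so $\pi(w'_p)=w_p$. Replace every automaton $A$ by the automaton over $2^{S'}$ that reads $T$ as $A$ reads $\pi(T)$.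
\end{proof}

The \emph{mirror image} of $\rho=(\sigma_1,\tau_1)\cdots(\sigma_m,\tau_m)$ is the timed word $\rho^R$ whose $l$-th letter is $\sigma_{m+1-l}$ and whose $l$-th timestamp is $\tau^R_l=\tau_m-\tau_{m+1-l}$. The mirror image $\varphi^R$ of a formula is obtained by exchanging $\mathcal F$ and $\mathcal P$ everywhere, also inside the sets $S$, and renaming $s$ to $s^R$ in the letters of the automata. Then $(\varphi^R)^R=\varphi$, so the renaming is a bijection, and $\varphi^R$ belongs to the same logic as $\varphi$ and has the same intervals.

\begin{lemma}[Mirror]\label{lem:mirror}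
For every formula $\varphi$ of either logic, $\rho,i\models\varphi$ iff $\rho^R,m+1-i\models\varphi^R$.
\end{lemma}

\begin{proof}
Induction on $\varphi$; write $\bar p=m+1-p$. Atoms and connectives are immediate. For a modality over $S$, the induction hypothesis says that $s$ holds at $\rho,p$ iff $s^R$ holds at $\rho^R,\bar p$. Hence $\mathrm{Seg}^\pm(\rho,x,y,S)$ equals $\mathrm{Seg}^\mp(\rho^R,\bar x,\bar y,S^R)$ up to the renaming. The bijection $p\mapsto\bar p$ reverses the order of positions, exchanges the ends $1$ and $m$, and satisfies $\tau^R_{\bar x}-\tau^R_{\bar y}=\tau_y-\tau_x$. So it maps witnesses for the modality at $\rho,i$ to witnesses for its mirror image at $\rho^R,\bar i$, and back.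
\end{proof}

\subsection{Labeled words}

A future modality evaluated at $i$ uses the timestamps only through comparisons of $\tau_p-\tau_i$ with finitely many integers. We write the outcomes of these comparisons into the word, so that the modality becomes a regular language. Let $E\subset\mathbb N_{\ge1}$ be a finite set of \emph{thresholds}, $\Lambda_E=\{-1,0,1\}^E$, and $S$ a finite set of EMITL formulas. For a letter $(T,\lambda)\in2^S\times\Lambda_E$ we call $\lambda(e)$ its \emph{$e$-label}. With $\operatorname{sgn}$ the sign function with values in $\{-1,0,1\}$, let $\mathrm{lab}_{S,E}(\rho,i)$ be the word over $2^S\times\Lambda_E$ whose letters, for $p=i,\dots,m$, are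
\[
\bigl(w_p,\ (\operatorname{sgn}(\tau_p-\tau_i-e))_{e\in E}\bigr).
\]

\begin{definition}\label{def:mono}
A language $\mathcal L\subseteq(2^S\times\Lambda_E)^+$ is \emph{upward $e$-closed} if raising the $e$-labels at some positions of a word of $\mathcal L$, and changing nothing else, always gives a word of $\mathcal L$. \emph{Downward $e$-closed} is defined with lowering in place of raising. The language is \emph{monotone} if for every $e\in E$ it is upward $e$-closed or downward $e$-closed.
\end{definition}

The condition concerns all words over $2^S\times\Lambda_E$, including those whose labels come from no timed word. For $\psi_0$ we have $E=\{1,2\}$, and the relevant language is upward $1$-closed, since $1$ only serves as a lower bound, and downward $2$-closed.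

Let $\mathcal C(S,E)$ be the smallest class of formulas that contains $S$ and is closed under $\wedge$, $\neg$ and the formation of $\mathcal F_I(A)(T)$, where $T$ is a finite, possibly empty, subset of the class and $I$ is one of $[0,\infty)$, $(0,\infty)$, $[0,1)$, $[0,e]$, $[0,e)$ with $e\in E$. These intervals are non-punctual because $e\ge1$, so $\mathcal C(S,E)$ consists of EMITL formulas. It contains $\top$, $\mathsf{last}$ and $\mathsf{end}$.

\begin{proposition}\label{prop:mono}
Let $\mathcal L\subseteq(2^S\times\Lambda_E)^+$ be regular and monotone. Then one can construct a formula $\varphi\in\mathcal C(S,E)$ such that for all $\rho,i$,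
\[
\rho,i\models\varphi\iff\mathrm{lab}_{S,E}(\rho,i)\in\mathcal L .
\]
\end{proposition}

\subsection{Proof of Theorem~\ref{thm:main} from Proposition~\ref{prop:mono}}

\begin{lemma}\label{lem:future}
Let $\psi=\mathcal F^k_{I_1,\dots,I_k}(A_1,\dots,A_{k+1})(S)$ with $\{I_1,\dots,I_k\}$ non-adjacent and $S$ a finite set of EMITL formulas, and let $E$ be the set of finite non-zero endpoints of the $I_g$. Then one can construct a formula in $\mathcal C(S,E)$ equivalent to $\psi$.
\end{lemma}

\begin{proof}
Labels handle the endpoints in $E$; comparisons with the endpoint $0$ are handled by $\mathsf{end}$ through \eqref{eq:end}. Let $S_1=S\cup\{\mathsf{end}\}$, and let $\mathcal L$ be the set of words over $2^{S_1}\times\Lambda_E$, of length $\ell$ say, for which there are $1=j_0\le j_1\le\dots\le j_k\le\ell$ with the following properties.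
\begin{enumerate}
\item[(i)] For $1\le g\le k$ the $S$-part of the letters $j_{g-1},\dots,j_g$ is in $L(A_g)$, and the $S$-part of the letters $j_k,\dots,\ell$ is in $L(A_{k+1})$.
\item[(ii)] If $\inf I_g=e\ge1$, the $e$-label at $j_g$ is in $\{0,1\}$ when $e\in I_g$ and equals $1$ when $e\notin I_g$.
\item[(iii)] If $\sup I_g=e$ with $1\le e<\infty$, the $e$-label at $j_g$ is in $\{-1,0\}$ when $e\in I_g$ and equals $-1$ when $e\notin I_g$.
\item[(iv)] If $\inf I_g=0\notin I_g$, some letter among $1,\dots,j_g-1$ contains $\mathsf{end}$. If $I_g=[0,0]$, no letter among $1,\dots,j_g-1$ contains $\mathsf{end}$.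
\end{enumerate}
To see that $\mathcal L$ is regular, let each letter carry in addition a subset of $\{1,\dots,k\}$, to be read as the set of $g$ with $j_g$ equal to that position. That each $g$ appears exactly once and in the right order is a regular condition on the extended word, and so is each of the finitely many conditions in (i)--(iv). The language $\mathcal L$ is the projection of their intersection.

Here is the one use of non-adjacency. Each $e\in E$ occurs only as an infimum or only as a supremum. In the first case $e$-labels appear only in (ii), which survives raising them, with the same $j_g$; in the second case they appear only in (iii), which survives lowering them. So $\mathcal L$ is monotone.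

Consider $\mathrm{lab}_{S_1,E}(\rho,i)$ and put $i_g=i+j_g-1$, $d_g=\tau_{i_g}-\tau_i\ge0$. The lower bound that $I_g$ imposes on $d_g$ is expressed by (ii) if $\inf I_g\ge1$, by the first half of (iv) and \eqref{eq:end} if $\inf I_g=0\notin I_g$, and is void if $0\in I_g$. The upper bound is expressed by (iii) if $1\le\sup I_g<\infty$, by the second half of (iv) if $\sup I_g=0$ (a non-empty interval with supremum $0$ is $[0,0]$), and is void if $\sup I_g=\infty$. So (ii)--(iv) say that $d_g\in I_g$ for all $g$, and $\rho,i\models\psi$ iff $\mathrm{lab}_{S_1,E}(\rho,i)\in\mathcal L$. Proposition~\ref{prop:mono} gives an equivalent formula in $\mathcal C(S_1,E)=\mathcal C(S,E)$.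
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
\emph{From EMITL to NA-PnEMTL.} If $I$ is non-punctual then $\inf I<\sup I$, so $\{I\}$ is non-adjacent. Also $\mathcal F_I(A)(S)\equiv\mathcal F^1_I(A,A_{\rm all})(S)$ and $\mathcal P_I(A)(S)\equiv\mathcal P^1_I(A,A_{\rm all})(S)$, because the final segment is never empty. Structural induction with Lemma~\ref{lem:replace} gives an effective translation.

\emph{From NA-PnEMTL to EMITL.} We show by structural induction that every NA-PnEMTL formula $\psi$ has an effectively constructible EMITL equivalent that uses only the intervals in (b) and is pure future (pure past) if $\psi$ is. Atoms and connectives are immediate. If $\psi$ is a modality over $S$, we may assume by induction and Lemma~\ref{lem:replace} that $S$ consists of EMITL formulas with these properties. If $\psi$ is a future modality, Lemma~\ref{lem:future} gives an equivalent formula in $\mathcal C(S,E)$, which adds to $S$ only $\mathcal F$-modalities with intervals as in (b). If $\psi$ is a past modality, then $\psi^R$ is a future modality with the same intervals over the set $S^R$ of EMITL formulas, so it is equivalent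 to some $\chi\in\mathcal C(S^R,E)$. Lemma~\ref{lem:mirror}, applied to $\psi$ and to $\chi^R$, gives
\[
\rho,i\models\psi\iff\rho^R,m{+}1{-}i\models\psi^R\iff\rho^R,m{+}1{-}i\models\chi\iff\rho,i\models\chi^R .
\]
Mirroring does not change intervals, so $\chi^R$ satisfies (b). If $S$ is pure past, then $S^R$ and $\chi$ are pure future, and $\chi^R$ is pure past.
\end{proof}

\section{Removing one threshold: proof of Proposition~\ref{prop:mono}}\label{sec:mono}

We use induction on $|E|$, for all $S$ at once. If $E=\emptyset$ there are no labels, $\mathcal L$ is a regular language over $2^S$, and $\varphi=\mathsf{suffix}_{\mathcal L,S}$ from Example~\ref{ex:basic} works. So let $E\ne\emptyset$, and put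
\[
e=\min E,\qquad E'=E\setminus\{e\}.
\]
Thresholds are integers, so every $e'\in E'$ satisfies $e'\ge e+1$.

Let $(Q,q_0,\delta,F)$ be the minimal complete deterministic automaton of $\mathcal L$. The \emph{residual} of a state $q$ is $L_q=\{v:\delta(q,v)\in F\}$, where $v$ ranges over all words, the empty one included; if $q=\delta(q_0,u)$ then $L_q=\{v:uv\in\mathcal L\}$. Recall that in the minimal automaton distinct states have distinct residuals. For $T\in2^S$ and $x\in\{-1,0,1\}$ let $\langle T,x\rangle$ be the letter with first component $T$, $e$-label $x$, and $e'$-label $-1$ for every $e'\in E'$.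

\subsection{Cuts and critical steps}

Fix $\rho,i$, let $t=\tau_i$, and let $t=\theta_0<\theta_1<\dots<\theta_B$ be the distinct timestamps of the positions $i,\dots,m$. \emph{Block $k$} is the set of positions $p\ge i$ with $\tau_p=\theta_k$, and $f_k$ is its last position. We list all $e$-labelings of $i,\dots,m$ that a threshold time later than $t$ can produce. For $0\le l\le2B$ the \emph{cut} $\gamma_l:\{i,\dots,m\}\to\{-1,0,1\}$ is given, for $p$ in block $k$, by
\begin{equation}\label{eq:cut}
\gamma_l(p)=\begin{cases}-1&\text{if }l\ge2k,\\ \phantom{-}0&\text{if }l=2k-1,\\ +1&\text{if }l\le2k-2.\end{cases}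
\end{equation}
Thus $\gamma_0\ge\gamma_1\ge\dots\ge\gamma_{2B}$ pointwise, and the three cuts around block $k\ge1$ are
\[
\begin{array}{c|ccc}
&\text{before block }k&\text{block }k&\text{after block }k\\ \hline
\gamma_{2k-2}&-1&+1&+1\\
\gamma_{2k-1}&-1&\phantom{-}0&+1\\
\gamma_{2k}&-1&-1&+1
\end{array}
\]
The true $e$-labeling, that of $\mathrm{lab}_{S,E}(\rho,i)$, is a cut $\gamma_{l^*}$: take $l^*=2k-1$ if $t+e=\theta_k$ (then $k\ge1$, as $e\ge1$), and $l^*=2k$ if $\theta_k<t+e<\theta_{k+1}$, with $\theta_{B+1}=\infty$. The true $e$-label of block $k$ is $\operatorname{sgn}(\theta_k-t-e)$; comparing with \eqref{eq:cut} we get, for $1\le k\le B$,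
\begin{equation}\label{eq:lstar}
2k-1\le l^*\iff\theta_k\le t+e,\qquad 2k\le l^*\iff\theta_k<t+e .
\end{equation}

For $y\ge i$ let
\[
q_l(y)=\delta\bigl(q_0,\ \langle w_i,\gamma_l(i)\rangle\cdots\langle w_y,\gamma_l(y)\rangle\bigr).
\]
These runs play the role of $s_p(y)$. They read the label $-1$ for all larger thresholds. This is the true label up to time $t+e+1$, which is as far as we shall compare them with the true run, and it makes the runs computable without reference to the clock.

\begin{lemma}[Chain]\label{lem:chain}
For fixed $y$, the sequence of residuals $L_{q_0(y)},L_{q_1(y)},\dots,L_{q_{2B}(y)}$ is decreasing or increasing under inclusion. Consequently $q_{l-1}(y)\ne q_l(y)$ for at most $|Q|-1$ values of $l$.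
\end{lemma}

\begin{proof}
Let $l\le l'$, and let $u,u'$ be the words read by $q_l(y)$ and $q_{l'}(y)$. They agree except in the $e$-labels, where $u\ge u'$. If $\mathcal L$ is upward $e$-closed, then $u'v\in\mathcal L$ implies $uv\in\mathcal L$ for every $v$, so $L_{q_{l'}(y)}\subseteq L_{q_l(y)}$. If $\mathcal L$ is downward $e$-closed, then $uv\in\mathcal L$ implies $u'v\in\mathcal L$, and the inclusion is reversed. By minimality, each change of state is a strict inclusion. A monotone sequence with $n$ strict inclusions has $n+1$ distinct members, and there are only $|Q|$ residuals.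
\end{proof}

For $1\le l\le2B$, \emph{step $l$} is the passage from $\gamma_{l-1}$ to $\gamma_l$; it \emph{lies at} block $k=\lceil l/2\rceil$. By the table, $\gamma_{l-1}$ and $\gamma_l$ agree outside block $k$. After $f_k$ the two runs therefore read the same letters, and by determinism
\begin{equation}\label{eq:merge}
q_{l-1}(y)=q_l(y)\text{ for some }y\ge f_k\ \Longrightarrow\ q_{l-1}(y')=q_l(y')\text{ for all }y'\ge y .
\end{equation}

\begin{definition}
Step $l$, lying at block $k$, is \emph{critical} if $q_{l-1}(y)\ne q_l(y)$ for all $y\ge f_k$ with $\tau_y<\theta_k+1$. Let $l_1<l_2<\cdots$ be the critical steps, put $l_0=0$, and let $\nu$ be the number of critical steps $l\le l^*$.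
\end{definition}

The horizon of one time unit is long enough for a bounded number of windows to cover $[t,t+e]$, which bounds $\nu$. It is short enough for the runs of a non-critical step to merge before the next threshold comes into play.

\begin{lemma}[Few critical steps]\label{lem:few}
$\nu\le K:=(e+1)(|Q|-1)$.
\end{lemma}

\begin{proof}
A step $l\le l^*$ at block $k$ has $2k-1\le l\le l^*$, so $\theta_k\in(t,t+e]$ by \eqref{eq:lstar}. This set is covered by the $e+1$ windows $[t+j,t+j+1)$, $0\le j\le e$. Fix a window and let $z$ be the last position with $\tau_z<t+j+1$. If $l$ is a critical step at a block $k$ with $\theta_k$ in the window, then $z\ge f_k$ and $\tau_z<t+j+1\le\theta_k+1$, hence $q_{l-1}(z)\ne q_l(z)$. By Lemma~\ref{lem:chain} there are at most $|Q|-1$ such $l$.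
\end{proof}

\begin{lemma}[Moving the cut back]\label{lem:move}
Let $\lambda=\mathrm{lab}_{S,E}(\rho,i)$, and let $\lambda'$ be $\lambda$ with the $e$-labels replaced by $\gamma_{l_\nu}$. Then $\lambda\in\mathcal L$ iff $\lambda'\in\mathcal L$.
\end{lemma}

\begin{proof}
Let $z$ be the last position with $\tau_z<t+e+1$. A step $l$ with $l_\nu<l\le l^*$ is not critical and lies at a block $k$ with $\theta_k\le t+e$. So $q_{l-1}(y)=q_l(y)$ for some $y\ge f_k$ with $\tau_y<\theta_k+1\le t+e+1$. Then $y\le z$, and $q_{l-1}(z)=q_l(z)$ by \eqref{eq:merge}. Chaining over $l$ gives $q_{l_\nu}(z)=q_{l^*}(z)$.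

For $p\le z$ and $e'\in E'$ we have $\tau_p-t<e+1\le e'$, so the true $e'$-label at $p$ is $-1$. Hence $q_{l^*}(z)$ and $q_{l_\nu}(z)$ are the states reached at $z$ on $\lambda$ and on $\lambda'$, and they are equal. For $p>z$ we have $\tau_p\ge t+e+1$, so $\gamma_{l^*}(p)=+1$, and $\gamma_{l_\nu}(p)=+1$ because $\gamma_{l_\nu}\ge\gamma_{l^*}$. So $\lambda$ and $\lambda'$ have the same letters after $z$, and the automaton ends in the same state on both.
\end{proof}

\subsection{Finding the critical steps}

It remains to make the cut $\gamma_{l_\nu}$ visible to an automaton. Whether a step at block $k$ is critical depends on the next time unit of the word, which a formula evaluated at the start of block $k$ can inspect, and on the state in which the runs enter block $k$, which depends on $i$. We use one formula for each possible state and let the automaton that starts at $i$ choose the right one.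

Let $r\in Q$, let $x\in\{-1,0,1\}$, and let $v=v_1\cdots v_n$ be a word over $2^{S\cup\{\mathsf{end}\}}$ in which some letter contains $\mathsf{end}$; let $v_f$ be the first such letter. Put
\[
\delta_x(r,v)=\delta\bigl(r,\ \langle v_1\cap S,x\rangle\cdots\langle v_f\cap S,x\rangle\langle v_{f+1}\cap S,+1\rangle\cdots\langle v_n\cap S,+1\rangle\bigr).
\]
Let $A^1_r$ accept the words $v$ that have a letter containing $\mathsf{end}$ and satisfy $\delta_{+1}(r,v)=\delta_0(r,v)$, and let $A^2_r$ accept those that have such a letter and satisfy $\delta_0(r,v)=\delta_{-1}(r,v)$. These automata simulate two copies of $\delta$ and keep one bit recording whether $\mathsf{end}$ has been seen. For $\kappa\in\{1,2\}$ set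
\[
\mathsf{crit}^\kappa_r:=\neg\mathcal F_{[0,1)}(A^\kappa_r)(S\cup\{\mathsf{end}\}).
\]

\begin{lemma}\label{lem:crit}
Let $p$ be the first position of block $k\ge1$ and $r=\delta(q_0,\langle w_i,-1\rangle\cdots\langle w_{p-1},-1\rangle)$. Then step $2k-2+\kappa$ is critical iff $\rho,p\models\mathsf{crit}^\kappa_r$.
\end{lemma}

\begin{proof}
The first position from $p$ on that satisfies $\mathsf{end}$ is $f_k$. So $v=\mathrm{Seg}^+(\rho,p,y,S\cup\{\mathsf{end}\})$ has a letter containing $\mathsf{end}$ iff $y\ge f_k$, and for such $y$ the table of cuts gives
\[
q_{2k-2}(y)=\delta_{+1}(r,v),\qquad q_{2k-1}(y)=\delta_0(r,v),\qquad q_{2k}(y)=\delta_{-1}(r,v).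
\]
Since $\tau_p=\theta_k$, the formula $\mathcal F_{[0,1)}(A^\kappa_r)(S\cup\{\mathsf{end}\})$ holds at $p$ iff, for $l=2k-2+\kappa$, there is $y\ge f_k$ with $\tau_y<\theta_k+1$ and $q_{l-1}(y)=q_l(y)$, that is, iff step $l$ is not critical.
\end{proof}

Let $S'=S\cup\{\mathsf{end}\}\cup\{\mathsf{crit}^\kappa_r:r\in Q,\ \kappa\in\{1,2\}\}$, a finite subset of $\mathcal C(S,E)$. The induction hypothesis will be applied to languages that must be monotone on all words, so we define the counterparts of blocks and critical steps for an arbitrary word $u=u_1\cdots u_\ell$ over $2^{S'}$.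
\begin{itemize}
\item An index $j\ge2$ is a \emph{start} if $\mathsf{end}\in u_{j-1}$.
\item $r_j=\delta\bigl(q_0,\langle u_1\cap S,-1\rangle\cdots\langle u_{j-1}\cap S,-1\rangle\bigr)$.
\item A pair $(j,\kappa)$ is a \emph{mark of kind $\kappa$} if $j$ is a start and $\mathsf{crit}^\kappa_{r_j}\in u_j$. Marks are ordered lexicographically.
\end{itemize}
Whether $(j,\kappa)$ is the $n$-th mark depends only on $u_1\cdots u_j$. For fixed $n$ it is decided, on reading $u_j$, by a deterministic automaton $M_n$ that stores $r_j$, the bit ``$\mathsf{end}\in u_{j-1}$'', and the number of marks at indices before $j$, counted up to $n$.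

For $u=\mathrm{Seg}^+(\rho,i,m,S')$, index $j$ stands for position $i+j-1$, and the starts are the first positions of the blocks $1,\dots,B$. By Lemma~\ref{lem:crit}, if $j$ is the start of block $k$ then $(j,\kappa)$ is a mark iff step $2k-2+\kappa$ is critical. This correspondence preserves the order, so \emph{the $n$-th mark of $u$ corresponds to the step $l_n$}.

For $n\ge1$ let $A_{n,\kappa}$ accept the words $u$ over $2^{S'}$ whose $n$-th mark is $(|u|,\kappa)$. Put $C_0=\top$ and
\[
C_n:=\mathcal F_{[0,e]}(A_{n,1})(S')\ \vee\ \mathcal F_{[0,e)}(A_{n,2})(S').
\]

\begin{lemma}[Counting]\label{lem:count}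
$\rho,i\models C_n$ iff $\nu\ge n$.
\end{lemma}

\begin{proof}
Let $n\ge1$. The first disjunct holds iff $l_n$ exists and equals $2k-1$ for a block $k$ with $\theta_k\le t+e$; the second holds iff $l_n$ exists and equals $2k$ for a block $k$ with $\theta_k<t+e$. By \eqref{eq:lstar}, $C_n$ holds iff $l_n$ exists and $l_n\le l^*$, which means $\nu\ge n$.
\end{proof}

\subsection{The induction step}

For $0\le n\le K$ and a word $u$ over $2^{S'}$ with at least $n$ marks, define an $e$-labeling $\Gamma_n(u)$ of its indices.
\begin{itemize}
\item For $n=0$: the label is $-1$ before the first start and $+1$ from it on.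
\item For $n\ge1$, with $(j,\kappa)$ the $n$-th mark: the label is $-1$ before $j$; from $j$ up to just before the next start (or to the end of the word) it is $0$ if $\kappa=1$ and $-1$ if $\kappa=2$; afterwards it is $+1$.
\end{itemize}
If $l_n$ exists, then by the table of cuts $\Gamma_n(\mathrm{Seg}^+(\rho,i,m,S'))=\gamma_{l_n}$.

Let $\mathcal L_n\subseteq(2^{S'}\times\Lambda_{E'})^+$ consist of the words whose $2^{S'}$-component $u$ has at least $n$ marks and which become words of $\mathcal L$ when the $e$-labels $\Gamma_n(u)$ are added and the $2^{S'}$-letters are intersected with $S$.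

\emph{$\mathcal L_n$ is regular.} For $n\ge1$, extend $M_n$ by the kind of the $n$-th mark, once seen, and by a phase: ``before'' until the index of the $n$-th mark, ``at'' from there until the next start, ``after'' from that start on. For $n=0$ the phase is ``before'' until the first start and ``after'' from it on. Phase and kind after reading $u_j$ determine the label of $j$ in $\Gamma_n(u)$. Run this automaton, feed the completed letters into $\delta$, and accept if $\delta$ ends in $F$ and, for $n\ge1$, the final phase is not ``before''.

\emph{$\mathcal L_n$ is monotone.} Marks and $\Gamma_n$ do not depend on the $\Lambda_{E'}$-component. So changing $e'$-labels in a word changes the same $e'$-labels, and nothing else, in the completed word, and $\mathcal L_n$ is upward or downward $e'$-closed whenever $\mathcal L$ is.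

By induction there is $\varphi_n\in\mathcal C(S',E')\subseteq\mathcal C(S,E)$ that holds at $\rho,i$ iff $\mathrm{lab}_{S',E'}(\rho,i)\in\mathcal L_n$. Put
\[
\varphi:=\bigvee_{n=0}^K\bigl(C_n\wedge\neg C_{n+1}\wedge\varphi_n\bigr)\in\mathcal C(S,E).
\]
Given $\rho,i$, Lemmas~\ref{lem:few} and~\ref{lem:count} show that $C_n\wedge\neg C_{n+1}$ holds for exactly one $n\in\{0,\dots,K\}$, namely $n=\nu$. For this $n$ the completion of $\mathrm{lab}_{S',E'}(\rho,i)$ is the word $\lambda'$ of Lemma~\ref{lem:move}, so $\varphi_\nu$ holds iff $\lambda'\in\mathcal L$ iff $\mathrm{lab}_{S,E}(\rho,i)\in\mathcal L$. The number $K$ and all automata are computed from an automaton for $\mathcal L$, so the construction is effective. This proves Proposition~\ref{prop:mono}. \hfill$\square$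

\begin{remark}\label{rem:fail}
Monotonicity in $e$ enters only through Lemma~\ref{lem:chain}, and without it $\nu$ can be unbounded. Let $S=\{a\}$, $E=\{e\}$, and let $\mathcal L$ consist of the words in which a letter containing $a$ with label $-1$ is immediately followed by a letter with label $+1$; this is the shape of the adjacent example in Section~\ref{sec:intro}. Step $2k$ is critical whenever $a$ holds at $f_k$: the word read by $q_{2k}(y)$ is in $\mathcal L$ for $y>f_k$, and for $y=f_k$ it enters $\mathcal L$ on appending a letter labeled $+1$, whereas under $\gamma_{2k-1}$ the zeros of block $k$ separate the labels $-1$ from the labels $+1$. A timed word can have any number of such blocks before time $t+e$. The next section shows that for this language the failure is not a defect of the method.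
\end{remark}

\section{Adjacent intervals: proof of Theorem~\ref{thm:exact}}\label{sec:exact}

If $\mathcal I$ is non-adjacent, so is every subset $\{I_1,\dots,I_k\}$, and Lemma~\ref{lem:future} applies. For the converse we show that EMITL cannot tell where exactly time $\tau_i+e$ falls inside a dense periodic cluster of positions. A non-punctual interval with an endpoint at $e$ accepts all targets in the cluster on one side of that time. If the cluster is long and periodic, a target close to the boundary can be traded for an equivalent one further inside, so moving the boundary slightly changes nothing.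

\subsection{Two clusters at distance about \texorpdfstring{$e$}{e}}

Fix an integer $e\ge1$. Let $N\ge1$ and let $\alpha,\beta:\{1,\dots,N\}\to2^\Sigma$ be $2$-periodic, that is, $\alpha(i)=\alpha(i+2)$ and $\beta(i)=\beta(i+2)$ whenever both sides are defined. An \emph{$(N,\alpha,\beta)$-word} is a timed word with $2N$ positions and strictly increasing timestamps $x_1<\dots<x_N<y_1<\dots<y_N$, where we use the same symbol for a position and its timestamp, such that $x_i$ carries $\alpha(i)$, $y_j$ carries $\beta(j)$, and, writing $y_j=e+v_j$,
\[
x_N-x_1<\tfrac12,\qquad v_N-v_1<\tfrac12,\qquad |v_j-x_i|<\tfrac12\quad\text{for all }i,j .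
\]
The \emph{sign of $(i,j)$} is $\operatorname{sgn}(v_j-x_i)$; it tells on which side of $x_i+e$ the position $y_j$ lies. The \emph{reference sign} of $(i,j)$ is $-1$ if $j\le i$ and $+1$ if $j>i$. A \emph{reference word} is one in which all signs are the reference signs, that is, $v_1<x_1<v_2<x_2<\dots<v_N<x_N$. Such words exist for all $N,\alpha,\beta$:
\begin{equation}\label{eq:ref}
x_i=\frac{i}{2N+2},\qquad v_j=\frac{j-\frac12}{2N+2},
\end{equation}
where all values lie in $(0,\frac12)$. For $\mu\in\mathbb N$, the word is \emph{$\mu$-admissible} if the sign of $(i,j)$ is the reference sign except possibly when $|i-j|\le1$ and $\mu<i,j\le N-\mu$.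

\begin{lemma}\label{lem:mirrorclass}
The mirror image of a $\mu$-admissible (resp.\ reference) $(N,\alpha,\beta)$-word is a $\mu$-admissible (resp.\ reference) $(N,\alpha',\beta')$-word, where $\alpha'(i)=\beta(N+1-i)$ and $\beta'(j)=\alpha(N+1-j)$. The positions $x_i$ and $y_j$ correspond to $y'_{N+1-i}$ and $x'_{N+1-j}$.
\end{lemma}

\begin{proof}
The last timestamp is $e+v_N$, so $x'_i=v_N-v_{N+1-i}$ and $v'_j=v_N-x_{N+1-j}$. Then $x'_N-x'_1=v_N-v_1$, $v'_N-v'_1=x_N-x_1$ and $v'_j-x'_i=v_{N+1-i}-x_{N+1-j}$. The three bounds are inherited, and the sign of $(i,j)$ in the mirror image is the sign of $(N+1-j,N+1-i)$ in the original. These pairs have the same reference sign, since $N+1-i\le N+1-j$ iff $j\le i$, and the same distance $|i-j|$. Finally $i\mapsto N+1-i$ maps the set $\{i:\mu<i\le N-\mu\}$ to itself.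
\end{proof}

\subsection{Invariance of EMITL}

We want part (A) of the next lemma. Part (B) is what carries the induction: it says that the word read by an automaton is again periodic away from the ends of the clusters.

\begin{lemma}\label{lem:inv}
For every EMITL formula $\varphi$ there are $\mu\ge0$ and $d\ge1$ such that for all $N,\alpha,\beta$:
\begin{enumerate}
\item[(A)] at each position, $\varphi$ has the same truth value in all $\mu$-admissible $(N,\alpha,\beta)$-words;
\item[(B)] in reference $(N,\alpha,\beta)$-words, if $\mu<i$ and $i+d\le N-\mu$, then $\varphi$ has the same value at $x_i$ and $x_{i+d}$, and the same value at $y_i$ and $y_{i+d}$.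
\end{enumerate}
\end{lemma}

We recall two facts on finite monoids. A morphism $h$ from a free monoid to a finite monoid $M$ \emph{recognizes} a language $L$ if $L=h^{-1}(h(L))$, so that membership of a word in $L$ depends only on its image; every regular language is recognized by the morphism to the transition monoid of a deterministic automaton for it, and finitely many regular languages are recognized at once by the product of these morphisms. Every element $g$ of a finite monoid has an idempotent power $g^{n_g}$, and if $\omega$ is a common multiple of the $n_g$ then $g^{2\omega}=g^\omega$ for all $g\in M$.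

\begin{proof}
Say that $(\mu,d)$ \emph{works} for $\varphi$ if (A) and (B) hold. Two observations come first. If $(\mu,d)$ works, so does $(\mu',d')$ for $\mu'\ge\mu$ and $d'$ a multiple of $d$: every $\mu'$-admissible word is $\mu$-admissible, and (B) can be applied repeatedly along $i,i+d,\dots,i+d'$. Next, if $(\mu,d)$ works for $\varphi^R$, it works for $\varphi$. Indeed, by Lemmas~\ref{lem:mirror} and~\ref{lem:mirrorclass} the value of $\varphi$ at $x_i$ or $y_i$ is the value of $\varphi^R$ at $y'_{N+1-i}$ or $x'_{N+1-i}$ in the mirror image, and the conditions $\mu<i$, $i+d\le N-\mu$ turn into the same conditions for $i'=N+1-i-d$. As $(\varphi^R)^R=\varphi$, the converse holds too.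

We argue by structural induction. For atoms $(0,2)$ works. For Boolean combinations take the maximum of the $\mu$'s and a common multiple of the $d$'s. It suffices now to prove: \emph{if some $(\mu_0,d_0)$ works for all formulas of $S$, then some pair works for $\varphi=\mathcal F_I(A)(S)$, for any non-punctual $I$.} This also settles $\mathcal P_I(A)(S)$: a pair that works for all of $S$ works for all of $S^R$, so some pair works for the future modality $(\mathcal P_I(A)(S))^R$, and hence for $\mathcal P_I(A)(S)$.

Fix $N,\alpha,\beta$ and let $X_i,Y_j\in2^S$ be the sets of formulas of $S$ true at $x_i$, $y_j$. By (A) they are the same in all $\mu_0$-admissible words, and by (B) the sequences $X$ and $Y$ are $d_0$-periodic on the indices in $(\mu_0,N-\mu_0]$. Let $h:(2^S)^*\to M$ recognize $L(A)$, the language $L_1$ of words whose first letter, as a one-letter word, is in $L(A)$, and the language $L_2$ of words having a prefix of length at least $2$ in $L(A)$. Choose $\omega\ge3$ with $g^{2\omega}=g^\omega$ for all $g\in M$, and put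
\[
d=d_0\omega,\qquad\mu=\mu_0+2d .
\]
These do not depend on $N,\alpha,\beta$. Write $\xi_i=h(X_i\cdots X_N)$, $\xi'_i=h(Y_i\cdots Y_N)$ and $\eta_j=h(Y_1\cdots Y_j)$. Periodicity gives
\begin{align}
&\mu_0<i,\ \ i+2d\le N-\mu_0&&\Longrightarrow\quad\xi_i=\xi_{i+d}\ \text{ and }\ \xi'_i=\xi'_{i+d},\label{eq:P1}\\
&\mu_0+d<j,\ \ j+d\le N-\mu_0&&\Longrightarrow\quad\eta_j=\eta_{j+d}.\label{eq:P2}
\end{align}
For \eqref{eq:P1}, $X_i\cdots X_{i+2d-1}=P^{2\omega}$ and $X_{i+d}\cdots X_{i+2d-1}=P^\omega$ with $P=X_i\cdots X_{i+d_0-1}$, and both are followed by $X_{i+2d}\cdots X_N$; the same holds for $Y$. For \eqref{eq:P2}, $Y_{j-d+1}\cdots Y_{j+d}=P^{2\omega}$ and $Y_{j-d+1}\cdots Y_j=P^\omega$ with $|P|=d_0$, and both are preceded by $Y_1\cdots Y_{j-d}$. Note that the hypothesis of (B), $\mu<i$ and $i+d\le N-\mu$, implies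
\begin{equation}\label{eq:room}
\mu_0+2d<i\quad\text{and}\quad i+2d\le N-\mu+d\le N-\mu_0 ,
\end{equation}
and in particular the hypothesis of \eqref{eq:P1}.

\emph{Value at $y_i$.} The possible targets are $y_j$ with $j\ge i$, at distance $0$ if $j=i$ and in $(0,\frac12)$ otherwise. As $I$ has integer endpoints, $(0,\frac12)$ is contained in $I$ or disjoint from it. So $\varphi$ holds at $y_i$ iff $0\in I$ and $Y_i\cdots Y_N\in L_1$, or $(0,\frac12)\subseteq I$ and $Y_i\cdots Y_N\in L_2$. This depends only on $\xi'_i$, which gives (A), and (B) follows from \eqref{eq:P1}.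

\emph{Value at $x_i$.} Now $\varphi$ holds iff some target $x_j$ or some target $y_j$ is a witness. The existence of a witness $x_j$ is described as in the previous paragraph with $X$ in place of $Y$, and depends only on $\xi_i$. A witness $y_j$ exists iff
\begin{equation}\label{eq:ytarget}
\xi_i\,\eta_j\in h(L(A))\ \text{ for some }j\in J,\qquad J=\{j:e+(v_j-x_i)\in I\}.
\end{equation}
So the value of $\varphi$ at $x_i$ is determined by $\xi_i$ and the set $\eta(J)=\{\eta_j:j\in J\}$. Each of $(e-1,e)$, $\{e\}$, $(e,e+1)$ is contained in $I$ or disjoint from it, and $|v_j-x_i|<\frac12$, so $j\in J$ iff the sign of $(i,j)$ lies in a set $G\subseteq\{-1,0,1\}$ that depends only on $I$. By convexity $G\ne\{-1,1\}$, and $G=\{0\}$ would force $I=[e,e]$. This is where non-punctuality is used. If $G$ is empty or everything, $J$ depends neither on the word nor on $i$, so (A) holds and (B) follows from \eqref{eq:P1}. There remain the \emph{lower case} $G\in\{\{-1\},\{-1,0\}\}$ and the \emph{upper case} $G\in\{\{1\},\{0,1\}\}$. In a reference word $J$ equals $J_i=\{j:j\le i\}$ in the lower case and $J_i=\{j:j>i\}$ in the upper case.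

(A) We show $\eta(J)=\eta(J_i)$ in every $\mu$-admissible word. If $i\notin(\mu,N-\mu]$, all signs $(i,j)$ are reference signs and $J=J_i$. Otherwise $J\setminus U=J_i\setminus U$, where $U=\{j:|j-i|\le1,\ \mu<j\le N-\mu\}$. To each $j\in U$ we assign $j'\in J_i\setminus U$ with $\eta_{j'}=\eta_j$. In the lower case let $j'=j-d$. Then $j'\le i+1-3=i-2$, so $j'\in J_i\setminus U$, and \eqref{eq:P2} applies to $j'$ because $j'>\mu-d=\mu_0+d$ and $j'+d=j\le N-\mu_0$. In the upper case let $j'=j+d\ge i+2$. Then \eqref{eq:P2} applies to $j$ because $j>\mu>\mu_0+d$ and $j+d\le N-\mu+d\le N-\mu_0$, and $j'\in J_i\setminus U$. Thus the indices in $U$ contribute no value that is not already contributed outside $U$, and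
\[
\eta(J)=\eta(J\setminus U)=\eta(J_i\setminus U)=\eta(J_i).
\]

(B) Assume \eqref{eq:room}. We have $\xi_i=\xi_{i+d}$, and must show $\eta(J_i)=\eta(J_{i+d})$. The sets $J_i$ and $J_{i+d}$ differ by the indices $j$ with $i<j\le i+d$. In the lower case these lie in $J_{i+d}\setminus J_i$; for such $j$ we have $j-d\in J_i$, and $\eta_{j-d}=\eta_j$ by \eqref{eq:P2}, since $j-d>i-d>\mu_0+d$ and $j\le i+d\le N-\mu_0$. In the upper case they lie in $J_i\setminus J_{i+d}$; for such $j$ we have $j>i>\mu_0+d$ and $i+d<j+d\le i+2d\le N-\mu_0$, so $j+d\in J_{i+d}$ and $\eta_{j+d}=\eta_j$ by \eqref{eq:P2}.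
\end{proof}

\subsection{Separation}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1.6cm,y=1cm]
\draw[->] (0.4,0) -- (6.7,0);
\fill (1,0) circle (2pt) node[above=3pt] {$x_{i-1}$};
\fill (3,0) circle (2pt) node[above=3pt] {$x_i$};
\fill (5,0) circle (2pt) node[above=3pt] {$x_{i+1}$};
\draw[fill=white] (2,0) circle (2pt) node[below=3pt] {$v_i$};
\draw[fill=white] (4,0) circle (2pt) node[below=3pt] {$v_{i+1}$};
\draw[fill=white] (6,0) circle (2pt) node[below=3pt] {$v_{i+2}$};
\draw[->,dashed] (2.03,0.12) to[bend left=50] node[above] {$\rho_1$} (2.92,0.08);
\draw[->,dashed] (3.9,-0.1) to[bend left=50] node[below] {$\rho_2$} (2.5,-0.06);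
\end{tikzpicture}
\caption{Part of a reference word, with the second cluster shifted back by $e$: black dots are the timestamps $x_i$ of the first cluster, white dots the values $v_j=y_j-e$. The word $\rho_1$ moves $v_i$ onto $x_i$, so that $y_i-x_i=e$. The word $\rho_2$ moves $v_{i+1}$ to the left of $x_i$, so that the last position before time $x_i+e$ becomes $y_{i+1}$ instead of $y_i$.}\label{fig:sep}
\end{figure}

Suppose $\mathcal I$ is not non-adjacent, and choose $I_1,I_2\in\mathcal I$ with $\sup I_1=\inf I_2=e>0$; then $e$ is finite, so $e\in\mathbb N_{\ge1}$. Let $\Sigma=\{a\}$. In each of two cases we give a formula $\psi$ of the form considered in Theorem~\ref{thm:exact}. Suppose $\psi$ is equivalent to an EMITL formula $\varphi$, and let $\mu$ be as in Lemma~\ref{lem:inv} for $\varphi$ and this $e$. Put $N=2\mu+3$, $i=\mu+1$, $\alpha(j)=\emptyset$ for all $j$, and $\beta(j)=\{a\}$ for odd $j$, $\beta(j)=\emptyset$ for even $j$. Then $\mu<i<i+1\le N-\mu$ and $i+2\le N$. Let $\rho$ be the reference word \eqref{eq:ref}. We modify one value $v_j$, keeping it in $(0,\frac12)$ and strictly between its neighbors $v_{j-1},v_{j+1}$,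 so the result is again an $(N,\alpha,\beta)$-word; see Figure~\ref{fig:sep}. It will be $\mu$-admissible, and $\psi$ will change its value at $x_i$, contradicting Lemma~\ref{lem:inv}(A).

\emph{Case 1: $I_1$ or $I_2$ is punctual}, hence equal to $[e,e]$. Let $\psi=\mathcal F^1_{[e,e]}(A_{\rm all},A_{\rm all})(\emptyset)$, which holds at $x_i$ iff some position lies at distance exactly $e$ after it. In $\rho$ the distances from $x_i$ are less than $\frac12$ or of the form $e+(v_j-x_i)$ with $v_j\ne x_i$, so $\psi$ is false at $x_i$. Let $\rho_1$ be $\rho$ with $v_i$ changed to $x_i$. The value $v_i$ crosses no other $x_{i'}$, so only the sign of $(i,i)$ changes and $\rho_1$ is $\mu$-admissible. In $\rho_1$ we have $y_i-x_i=e$, and $\psi$ is true at $x_i$.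

\emph{Case 2: neither is punctual.} Since endpoints are integers, $(e-1,e)\subseteq I_1\subseteq[0,e]$ and $(e,e+1)\subseteq I_2\subseteq[e,\infty)$. Let
\[
\psi=\mathcal F^2_{I_1,I_2}(A_a,A_{\rm two},A_{\rm all})(\{a\}).
\]
Consider an $(N,\alpha,\beta)$-word in which no $v_j$ equals $x_i$. A witness for $\psi$ at $x_i$ is a pair of consecutive positions of which the first carries $a$; so they are $y_j,y_{j+1}$ with $j$ odd and $j<N$, and they must satisfy $e+(v_j-x_i)\in I_1$ and $e+(v_{j+1}-x_i)\in I_2$. As the differences are non-zero and less than $\frac12$ in absolute value, this means $v_j<x_i<v_{j+1}$. In $\rho$ the only $j$ with $v_j<x_i<v_{j+1}$ is $j=i$, so $\psi$ holds at $x_i$ iff $i$ is odd. Let $\rho_2$ be $\rho$ with $v_{i+1}$ moved to a value strictly between $v_i$ and $x_i$. The new value is still greater than $x_{i'}$ for $i'<i$, since $x_{i'}<v_i$, and smaller than $x_{i'}$ for $i'>i$. So only the sign of $(i,i+1)$ changes, and $\rho_2$ is $\mu$-admissible. In $\rho_2$ we have $v_{i+1}<x_i<v_{i+2}$, so $\psi$ holds at $x_i$ iff $i+1$ is odd. The values of $\psi$ at $x_i$ in $\rho$ and $\rho_2$ differ.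

In both cases $\psi$ has no EMITL equivalent, and Theorem~\ref{thm:exact} is proved. \hfill$\square$

\begin{thebibliography}{1}
\bibitem{KMMP} Shankara Narayanan Krishna, Khushraj Nanik Madnani, Manuel Mazo Jr., and Paritosh K. Pandya, \emph{Logics Meet 2-Way 1-Clock Alternating Timed Automata}, arXiv:2107.12986 (2021).
\end{thebibliography}
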